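\title{A non-realizable orthopositroid}

\begin{abstract}
Equip $\mathbb{R}^n$ with the form $x_1y_1-x_2y_2+\cdots+(-1)^{n-1}x_ny_n$. The positive orthogonal Grassmannian $\mathrm{OGr}_+(k,n)$ consists of the isotropic $k$-dimensional subspaces with nonnegative Pl\"ucker coordinates. The positroid of such a subspace satisfies a combinatorial sign condition, and the positroids that satisfy it are called orthopositroids. We disprove the conjecture that every orthopositroid comes from a point of $\mathrm{OGr}_+(k,n)$: there is a counterexample of type $(3,9)$, and there are counterexamples for all $k\ge 3$ and $n\ge 2k+3$. We prove the conjecture for $k\le 2$ and for $n\le 2k+1$. The case $n=2k+2$, $k\ge 3$ is not decided.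
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Fix positive integers $k\le n$, write $[n]=\{1,\dots,n\}$, and let $\binom{[n]}{k}$ be the set of $k$-element subsets of $[n]$. A $k$-dimensional subspace $X\subseteq\mathbb{R}^n$ is the row span of a $k\times n$ matrix of rank $k$. Let $v_1,\dots,v_n\in\mathbb{R}^k$ be the columns of this matrix. The \emph{Pl\"ucker coordinates} of $X$ are the maximal minors $p_I=\det(v_{i_1},\dots,v_{i_k})$ for $I=\{i_1<\dots<i_k\}$; another choice of the matrix multiplies all of them by one nonzero scalar. The \emph{positive Grassmannian} $\mathrm{Gr}_+(k,n)$ is the set of those $X$ for which the matrix can be chosen with $p_I\ge 0$ for all $I$, and for $X\in\mathrm{Gr}_+(k,n)$ we always choose it so. Zero coordinates are allowed, and their pattern is the object of study: the \emph{positroid} of $X\in\mathrm{Gr}_+(k,n)$ is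
\[
\mathcal{M}_X=\Big\{I\in\tbinom{[n]}{k} : p_I\neq 0\Big\},
\]
and a \emph{positroid of type $(k,n)$} is a set of this form.

Put $s_\ell=(-1)^{\ell-1}$ and
\[
\omega_0(x,y)=\sum_{\ell=1}^n s_\ell\, x_\ell y_\ell=x_1y_1-x_2y_2+\cdots+(-1)^{n-1}x_ny_n .
\]
A subspace $X$ is \emph{isotropic} if $\omega_0(x,y)=0$ for all $x,y\in X$. The \emph{positive orthogonal Grassmannian} $\mathrm{OGr}_+(k,n)$ is the set of isotropic $X\in\mathrm{Gr}_+(k,n)$. We call a positroid \emph{realizable} if it equals $\mathcal{M}_X$ for some $X\in\mathrm{OGr}_+(k,n)$. Which positroids are realizable?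

A necessary condition comes from writing isotropy in Pl\"ucker coordinates. The vectors of $X$ are the vectors $(\lambda(v_1),\dots,\lambda(v_n))$, where $\lambda$ runs over the linear forms on $\mathbb{R}^k$. For $I=\{i_1<\dots<i_{k-1}\}$ take the form $\lambda_I(v)=\det(v_{i_1},\dots,v_{i_{k-1}},v)$. It vanishes at $v_\ell$ for $\ell\in I$. For $\ell\notin I$ write $I\ell=I\cup\{\ell\}$; moving the last column to its place gives
\[
\lambda_I(v_\ell)=\epsilon_{I\ell}\,p_{I\ell},\qquad \epsilon_{I\ell}=(-1)^{|\{i\in I\,:\,i>\ell\}|}.
\]
If $X$ is isotropic, the vectors given by $\lambda_I$ and $\lambda_J$ are orthogonal, so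
\begin{equation}\label{eq:plucker-iso}
\sum_{\ell\notin I\cup J} s_\ell\,\epsilon_{I\ell}\,\epsilon_{J\ell}\;p_{I\ell}\,p_{J\ell}=0\qquad\text{for all } I,J\in\tbinom{[n]}{k-1}.
\end{equation}
Conversely, these equations imply isotropy: if $p_B\ne0$, the $k$ forms $\lambda_{B\setminus\{b\}}$, $b\in B$, are a basis of the dual space, so the corresponding vectors span $X$. On $\mathrm{Gr}_+(k,n)$ each product $p_{I\ell}\,p_{J\ell}$ is nonnegative, so the sign of each term of \eqref{eq:plucker-iso} is determined by $\mathcal{M}_X$. A sum with a positive term and no negative term is not zero. This leads to the following definition.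

\begin{definition}\label{def:ortho}
Let $\mathcal{M}$ be a positroid of type $(k,n)$. For $I,J\in\binom{[n]}{k-1}$ put
\[
C_I=\{\ell\in[n]\setminus I : I\ell\in\mathcal{M}\},\qquad
A^{\pm}_{IJ}=\{\ell\in C_I\cap C_J : s_\ell\,\epsilon_{I\ell}\,\epsilon_{J\ell}=\pm1\}.
\]
The pair $(I,J)$ is \emph{balanced} if $A^+_{IJ}$ and $A^-_{IJ}$ are both empty or both nonempty. The positroid $\mathcal{M}$ is an \emph{orthopositroid} if all pairs $(I,J)$ are balanced.
\end{definition}

We call $s_\ell\epsilon_{I\ell}\epsilon_{J\ell}$ the \emph{sign of $\ell$} for the pair $(I,J)$. By \eqref{eq:plucker-iso}, every realizable positroid is an orthopositroid. In the simplest case the converse holds.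

\begin{example}[$k=1$]\label{ex:k1}
A positroid of type $(1,n)$ is a nonempty set $S\subseteq[n]$, the support of a nonnegative vector. The only pair is $I=J=\emptyset$, and $A^+$ and $A^-$ are the sets of odd and of even elements of $S$. So $S$ is an orthopositroid if and only if it contains an odd and an even element. In that case choose $x_\ell>0$ for $\ell\in S$ and $x_\ell=0$ for $\ell\notin S$ with $\sum_{\ell\text{ odd}}x_\ell^2=\sum_{\ell\text{ even}}x_\ell^2$. The line spanned by $x$ is isotropic and realizes $S$.
\end{example}

The conjecture, posed by El Maazouz and Mandelshtam \cite{EM}, is that \emph{every orthopositroid is realizable}. There is a reason beyond Example~\ref{ex:k1} to expect this. The equations \eqref{eq:plucker-iso} cut $\mathrm{OGr}_+(k,n)$ out of $\mathrm{Gr}_+(k,n)$, and Definition~\ref{def:ortho} says that no single equation is obstructed by signs. For positroids themselves the analogous test is sufficient: a matroid is a positroid as soon as no three-term Pl\"ucker relation is obstructed by signs (Proposition~\ref{prop:criterion}). For orthopositroids the test is not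 sufficient.

For an arbitrary field $F$, define $\omega_0$ on $F^n$ and isotropy by the same formulas, and call $\{I: p_I\neq0\}$ the \emph{matroid} of a subspace of $F^n$.

\begin{theorem}\label{thm:main}
\leavevmode
\begin{enumerate}
\item[(A)] There is an orthopositroid of type $(3,9)$ that is not $\mathcal{M}_X$ for any $X\in\mathrm{OGr}_+(3,9)$. It is not even the matroid of an isotropic $3$-dimensional subspace of $F^9$, for any field $F$.
\item[(B)] For all $k\ge3$ and $n\ge 2k+3$ there is a non-realizable orthopositroid of type $(k,n)$.
\item[(C)] Every orthopositroid of type $(k,n)$ is realizable if $k\le2$ ($n$ arbitrary) or $n\le 2k+1$ ($k$ arbitrary). For $n<2k$ there are no orthopositroids.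
\end{enumerate}
\end{theorem}

This settles the conjecture for every pair $(k,n)$ except $n=2k+2$, $k\ge3$, which we do not decide.

One point of view explains both part (A) and the case $k=2$. Isotropy is a linear condition that can be tested against every quadratic form on $\mathbb{R}^k$, while Definition~\ref{def:ortho} tests it only against the products $\lambda_I\lambda_J$ (Section~\ref{sec:forms}). In two variables the products see every obstruction (Section~\ref{sec:k2}). In three variables an irreducible conic can be an obstruction that no product sees (Section~\ref{sec:counter}), and the counterexample propagates to larger $k$ and $n$ (Section~\ref{sec:propagate}). The cases $n\le 2k+1$ rest on duality. An orthopositroid is comparable with its dual matroid (Section~\ref{sec:dual}); for $n=2k$ it is self-dual and is realized by induction on a chord diagram (Section~\ref{sec:even}); for $n=2k+1$ it extends by one element to a self-dual positroid (Section~\ref{sec:odd}).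

\medskip
\noindent\textbf{Matroid conventions.} A positroid $\mathcal{M}$ is the set of bases of the matroid of the columns $v_1,\dots,v_n$. The rank function of a matroid $\mathcal{M}$ of rank $k$ on $[n]$ is $r(S)=\max_{B\in\mathcal{M}}|S\cap B|$; for a matrix it is the dimension of the span of the columns $v_\ell$, $\ell\in S$. The rank function determines the matroid: the bases are the sets $B$ with $|B|=r(B)=k$. We write $Sx=S\cup\{x\}$, $Sxy=S\cup\{x,y\}$, and so on, for elements outside $S$, and we say that $S$ \emph{spans} $x$ if $r(Sx)=r(S)$. A \emph{loop} is an element in no basis (a zero column), and a \emph{coloop} is an element in every basis (a column outside the span of all the others). The \emph{dual} matroid $\mathcal{M}^*$ has as bases the complements $[n]\setminus B$, $B\in\mathcal{M}$, and its rank function is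
\begin{equation}\label{eq:dualrank}
r^*(S)=|S|-k+r([n]\setminus S).
\end{equation}

\section{Isotropy and quadratic forms}\label{sec:forms}

By a quadratic form on $F^k$ we mean a homogeneous polynomial of degree two in the coordinates $y_1,\dots,y_k$. These forms are a vector space of dimension $\binom{k+1}{2}$, and $q(cv)=c^2q(v)$.

\begin{lemma}\label{lem:forms}
Let $F$ be a field and let $X\subseteq F^n$ be the row span of a matrix with columns $v_1,\dots,v_n\in F^k$. Then $X$ is isotropic if and only if
\begin{equation}\label{eq:iso}
\sum_{\ell=1}^n s_\ell\,q(v_\ell)=0\qquad\text{for every quadratic form $q$ on } F^k.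
\end{equation}
\end{lemma}

\begin{proof}
For the vectors $x,y\in X$ given by linear forms $\lambda,\mu$ we have $\omega_0(x,y)=\sum_\ell s_\ell\lambda(v_\ell)\mu(v_\ell)$. So $X$ is isotropic if and only if \eqref{eq:iso} holds for all products $q=\lambda\mu$, and these products span the space of quadratic forms.
\end{proof}

Now let $F=\mathbb{R}$. Call a quadratic form $q$ \emph{one-sided} on $v_1,\dots,v_n$ if the numbers $s_\ell q(v_\ell)$ are not all zero and are all $\ge0$ or all $\le0$. Let $q_{IJ}=\lambda_I\lambda_J$. If all $p_I\ge0$, then $s_\ell\,q_{IJ}(v_\ell)$ is the $\ell$th term of \eqref{eq:plucker-iso}: it is positive for $\ell\in A^+_{IJ}$, negative for $\ell\in A^-_{IJ}$, and zero otherwise. Therefore, for $X\in\mathrm{Gr}_+(k,n)$,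
\begin{equation}\label{eq:dictionary}
\mathcal{M}_X\text{ is an orthopositroid}\iff \text{no } q_{IJ}\text{ is one-sided on the columns of }X.
\end{equation}

The cheapest way to make $X$ isotropic without changing its positroid is to multiply the columns by positive scalars. One-sided forms are exactly the obstruction to this. We use Stiemke's lemma: if a linear subspace $L\subseteq\mathbb{R}^n$ contains no nonzero vector with all coordinates $\ge0$, then there is a vector $t$ with all coordinates $>0$ such that $\sum_\ell t_\ell z_\ell=0$ for all $z\in L$.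

\begin{lemma}\label{lem:rescale}
Let $X\in\mathrm{Gr}_+(k,n)$ have columns $v_1,\dots,v_n$. There are $t_1,\dots,t_n>0$ such that the matrix with columns $\sqrt{t_\ell}\,v_\ell$ has isotropic row span if and only if no quadratic form is one-sided on $v_1,\dots,v_n$. In that case $\mathcal{M}_X$ is realizable.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:forms}, the rescaled matrix has isotropic row span if and only if $\sum_\ell t_\ell\,s_\ell q(v_\ell)=0$ for all $q$. A one-sided form violates this. If there is no one-sided form, Stiemke's lemma applied to $L=\{(s_\ell q(v_\ell))_\ell : q \text{ a quadratic form}\}$ gives $t$. Rescaling multiplies each $p_I$ by a positive number, so the new subspace lies in $\mathrm{OGr}_+(k,n)$ and has positroid $\mathcal{M}_X$.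
\end{proof}

Compare \eqref{eq:dictionary} with Lemma~\ref{lem:rescale}: the first excludes finitely many one-sided forms, the second requires that all be excluded. For $k=1$ every quadratic form is a multiple of $q_{\emptyset\emptyset}=y_1^2$, and there is no gap.

\section{Rank two}\label{sec:k2}

For $k=2$ there is still no gap. A binary quadratic form with a real zero is a product of two linear forms, and the zero of a linear form can be moved to the nearest column without reversing any sign. We write $q_{ij}(v)=\det(v_i,v)\det(v_j,v)$ for $q_{\{i\}\{j\}}$.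

\begin{proposition}\label{prop:k2}
Let $v_1,\dots,v_n$ span $\mathbb{R}^2$. If some quadratic form is one-sided on $v_1,\dots,v_n$, then some $q_{ij}$ is. Consequently, every orthopositroid of type $(2,n)$ is realizable.
\end{proposition}

\begin{proof}
Let $q$ be one-sided. Replacing $q$ by $-q$ if necessary, we have $s_\ell q(v_\ell)\ge0$ for all $\ell$ and $s_mq(v_m)>0$ for some $m$. Call the lines $\mathbb{R}v_\ell$ with $v_\ell\neq0$ the \emph{marked lines}. There are at least two of them, and $P_0=\mathbb{R}v_m$ is one.

Suppose first that $q(v)\neq0$ for all $v\ne0$. Then $q$ has constant sign on the connected set $\mathbb{R}^2\setminus\{0\}$, so $s_\ell=s_m$ whenever $v_\ell\ne0$. Choose $v_i\notin P_0$. The form $q_{ii}$ is a square and does not vanish at $v_m$, so it is one-sided.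

Otherwise $q(u)=0$ for some $u\ne0$. In coordinates with $u=(1,0)$ we have $q=y_2(\beta y_1+\gamma y_2)$, so $q=\lambda\mu$ with linear forms $\lambda,\mu$, both nonzero at $v_m$. We replace $\lambda$ by a form $\lambda'$ with three properties: it is a nonzero multiple of some $\det(v_i,\cdot)$; it does not vanish at $v_m$; and for each $\ell$, the number $\lambda'(v_\ell)$ is zero or has the sign of $\lambda(v_\ell)$. If $\ker\lambda$ is a marked line, take $\lambda'=\lambda$. If not, write $\lambda=\det(w,\cdot)$ and rotate $w$ about the origin until it first meets a marked line. The first marked lines met clockwise and counterclockwise are different, since there are at least two marked lines. Choose a direction in which the first line is not $P_0$, let $w'$ be the final position, and put $\lambda'=\det(w',\cdot)$. For $v_\ell\ne0$ the determinant of the rotating vector and $v_\ell$ does not vanish before the end of the rotation, so at the end it is zero or has its initial sign; and $\lambda'(v_m)\ne0$ because $w'\notin P_0$.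

Replace $\mu$ by $\mu'$ in the same way. Then $\lambda'\mu'$ is a nonzero multiple of some $q_{ij}$, it satisfies $s_\ell\lambda'\mu'(v_\ell)\ge0$ for all $\ell$, and it does not vanish at $v_m$. So $q_{ij}$ is one-sided.

If $\mathcal{M}=\mathcal{M}_X$ is an orthopositroid of type $(2,n)$, then no $q_{ij}$ is one-sided by \eqref{eq:dictionary}, hence no form is one-sided, and Lemma~\ref{lem:rescale} applies.
\end{proof}

\section{The counterexample of type $(3,9)$}\label{sec:counter}

\subsection{How to find it}

Start with a non-realizable positroid in rank two: three pairwise independent columns $v_1,v_2,v_3\in\mathbb{R}^2$. The form that vanishes at $v_2$ and $v_3$ does not vanish at $v_1$, so \eqref{eq:iso} fails. This form is $q_{23}$, so Definition~\ref{def:ortho} detects the failure: $C_{\{2\}}\cap C_{\{3\}}=\{1\}$.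

In rank three the quadratic forms are a space of dimension six, and nonzero columns are points of the projective plane. Some conic passes through any five points. Suppose that the columns occupy six points that lie on no conic, and that one of the points carries a single column $v_1$. Then the conic through the other five points violates \eqref{eq:iso}. If no three of the five points are collinear, this conic is not a pair of lines, so it is not one of the forms $q_{IJ}$. Two things remain to be arranged. First, the \emph{matroid} must force the six points off a conic in every realization; the next lemma does this with one collinear triple. Second, all pairs $(I,J)$ must be balanced. For this we place two consecutive columns $v_m=v_{m+1}$ at a point: since $s_m=-s_{m+1}$, a form that does not vanish at this point is not one-sided.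

\begin{lemma}\label{lem:conic}
Let $F$ be a field and $w_1,\dots,w_6\in F^3$. Suppose that $w_1,w_2,w_3$ are pairwise independent and lie in a plane $H$, and that $w_4,w_5,w_6$ are linearly independent and lie outside $H$. Then the only quadratic form that vanishes at $w_1,\dots,w_6$ is zero.
\end{lemma}

\begin{proof}
Choose coordinates with $w_1=(1,0,0)$ and $w_2=(0,1,0)$. Then $H=\{y_3=0\}$ and $w_3=(\xi,\eta,0)$ with $\xi\eta\neq0$. Write $q=\alpha y_1^2+\beta y_1y_2+\gamma y_2^2+y_3\lambda$ with a linear form $\lambda$. Vanishing at $w_1,w_2,w_3$ gives $\alpha=0$, $\gamma=0$ and $\beta\xi\eta=0$, so $q=y_3\lambda$. Since $y_3\neq0$ at $w_4,w_5,w_6$, the form $\lambda$ vanishes on a basis of $F^3$.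
\end{proof}

\subsection{The positroid $\mathcal{M}_0$}

Let $\mathbf{a},\mathbf{b},\mathbf{c},\mathbf{d},\mathbf{d},\mathbf{e},\mathbf{e},\mathbf{f},\mathbf{f}$ be the columns of
\begin{equation}\label{eq:matrix}
\begin{pmatrix}
1&1&1&1&1&1&1&1&1\\
0&1&2&3&3&2&2&0&0\\
0&0&0&1&1&3&3&2&2
\end{pmatrix}.
\end{equation}
The determinant of three columns $(1,x,y)$ is twice the signed area of the triangle formed by the points $(x,y)$, which are shown in Figure~\ref{fig:pentagon}. The values are
\[
\begin{array}{cccccccccc}
\mathbf{abc}&\mathbf{abd}&\mathbf{abe}&\mathbf{abf}&\mathbf{acd}&\mathbf{ace}&\mathbf{acf}&\mathbf{ade}&\mathbf{adf}&\mathbf{aef}\\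
0&1&3&2&2&6&4&7&6&4\\[4pt]
\mathbf{bcd}&\mathbf{bce}&\mathbf{bcf}&\mathbf{bde}&\mathbf{bdf}&\mathbf{bef}&\mathbf{cde}&\mathbf{cdf}&\mathbf{cef}&\mathbf{def}\\
1&3&2&5&5&5&3&4&6&5
\end{array}
\]
So all maximal minors of \eqref{eq:matrix} are nonnegative. Call $\{4,5\}$, $\{6,7\}$, $\{8,9\}$ the \emph{classes}. The positroid $\mathcal{M}_0$ of \eqref{eq:matrix} consists of all $I\in\binom{[9]}{3}$ that differ from $\{1,2,3\}$ and contain no class.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw (0,0)--(2,0)--(3,1)--(2,3)--(0,2)--cycle;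
\draw[dashed] (1.5,1.5) circle (1.5811);
\fill (0,0) circle (0.06) node[below left] {$1$};
\fill (1,0) circle (0.06) node[below left] {$2$};
\fill (2,0) circle (0.06) node[below right] {$3$};
\fill (3,1) circle (0.06) node[right] {$4,5$};
\fill (2,3) circle (0.06) node[above right] {$6,7$};
\fill (0,2) circle (0.06) node[left] {$8,9$};
\end{tikzpicture}
\caption{The nine columns $(1,x,y)$ of the matrix \eqref{eq:matrix}, drawn as points $(x,y)$ and labeled by column number. Columns $1,2,3$ are collinear, and three points carry two columns each. The dashed circle $x^2+y^2-3x-3y+2=0$ passes through all columns except column $1$; it is the obstruction to isotropy.}\label{fig:pentagon}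
\end{figure}

\begin{proposition}\label{prop:M0ortho}
$\mathcal{M}_0$ is an orthopositroid.
\end{proposition}

\begin{proof}
Let $I,J\in\binom{[9]}{2}$. If $I$ or $J$ is a class, then $C_I\cap C_J=\emptyset$ and the pair is balanced. Assume that neither is a class. For a class $\{m,m+1\}$ there are two possibilities. If $I$ does not meet it, then $Im$ and $I(m+1)$ contain no class and differ from $\{1,2,3\}$, so $m,m+1\in C_I$. If $I$ meets it, then one of $m,m+1$ lies in $I$ and the other completes the class, so neither lies in $C_I$. The same holds for $J$.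

\emph{Case 1: some class $\{m,m+1\}$ meets neither $I$ nor $J$.} Then $m,m+1\in C_I\cap C_J$. Since $m+1\notin I\cup J$, we have $\epsilon_{Im}=\epsilon_{I(m+1)}$ and $\epsilon_{Jm}=\epsilon_{J(m+1)}$, while $s_m=-s_{m+1}$. So $m$ and $m+1$ have opposite signs.

\emph{Case 2: every class meets $I$ or $J$.} Then $C_I\cap C_J\subseteq\{1,2,3\}$. Three classes are met by two sets of size two, so after exchanging $I$ and $J$ if necessary, $I$ has one element in each of two classes, and $J=\{g,j\}$ with $g$ in the third class and $j$ outside that class. For $\ell\le 3$ we have $\ell\in C_I$ and $\epsilon_{I\ell}=+1$, and we have $\ell\in C_J$ if and only if $\ell\neq j$. Since $g>\ell$, the sign $\epsilon_{J\ell}$ is $+1$ for $j>\ell$ and $-1$ for $j<\ell$. The sign $s_\ell\epsilon_{J\ell}$ of $\ell$ is therefore given by the table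
\[
\begin{array}{c|ccc}
 & \ell=1&\ell=2&\ell=3\\ \hline
j=1 & & + & -\\
j=2 & + & & -\\
j=3 & + & - & \\
j\ge4 & + & - & +
\end{array}
\]
Both signs occur in every row.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(A)]
It remains to show that $\mathcal{M}_0$ is not the matroid of an isotropic subspace $X\subseteq F^9$. Suppose that it is, and let $v_1,\dots,v_9\in F^3$ be the columns. We read the hypotheses of Lemma~\ref{lem:conic} for $v_1,v_2,v_3,v_4,v_6,v_8$ off the matroid. The sets $\{1,2,4\}$, $\{1,3,4\}$, $\{2,3,4\}$ are bases and $\{1,2,3\}$ is not, so $v_1,v_2,v_3$ are pairwise independent and span a plane $H$. The sets $\{1,2,m\}$, $m=4,6,8$, and $\{4,6,8\}$ are bases, so $v_4,v_6,v_8$ lie outside $H$ and are independent. Finally, two independent columns extend to a basis, and no basis contains a class, so $v_5,v_7,v_9$ are multiples of $v_4,v_6,v_8$, respectively.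

Vanishing at $v_2,v_3,v_4,v_6,v_8$ imposes five linear conditions on a space of dimension six, so it holds for some quadratic form $q\ne0$. This $q$ also vanishes at $v_5,v_7,v_9$. Now \eqref{eq:iso} reads $q(v_1)=0$, and Lemma~\ref{lem:conic} gives $q=0$, a contradiction.
\end{proof}

\begin{remark}\label{rem:roles}
For the matrix \eqref{eq:matrix} the form $q$ is $y_2^2+y_3^2-3y_1y_2-3y_1y_3+2y_1^2$, the circle in Figure~\ref{fig:pentagon}, and $q(\mathbf{a})=2$. The doubled columns play no part in non-realizability, but each is needed for Proposition~\ref{prop:M0ortho}. If the point $\mathbf{d}$, say, carried a single column, then the product of the line through $\mathbf{a},\mathbf{b},\mathbf{c}$ and the line through $\mathbf{e},\mathbf{f}$ would be a form $q_{IJ}$ that is nonzero at exactly one column, hence one-sided.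
\end{remark}

\section{Larger $k$ and $n$}\label{sec:propagate}

Two operations carry a counterexample to larger types: appending a zero column, and appending a block $(1\ \ 1)$. To descend from a realization of the larger positroid we intersect with a coordinate hyperplane. The same step will finish the case $n=2k+1$.

\begin{lemma}\label{lem:cut}
Let $Z\in\mathrm{OGr}_+(k+1,N)$ and suppose that $N$ is not a loop of $\mathcal{M}_Z$. Let $Z_0\subseteq\mathbb{R}^{N-1}$ be obtained from $\{z\in Z: z_N=0\}$ by dropping the last coordinate. Then $Z_0\in\mathrm{OGr}_+(k,N-1)$, and $\mathcal{M}_{Z_0}=\{I : I\cup\{N\}\in\mathcal{M}_Z\}$.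
\end{lemma}

\begin{proof}
The last column is nonzero, so row operations turn it into the last unit vector. Then the first $k$ rows are a basis of $\{z\in Z:z_N=0\}$, and expansion along the last column shows that the minor of $Z$ on $I\cup\{N\}$ equals the minor of $Z_0$ on $I$. So the minors of $Z_0$ have one sign and the stated support. The form $\omega_0$ of $\mathbb{R}^N$ restricts on $z_N=0$ to the form $\omega_0$ of $\mathbb{R}^{N-1}$, so $Z_0$ is isotropic.
\end{proof}

\begin{lemma}\label{lem:extend}
Let $\mathcal{M}$ be a non-realizable orthopositroid of type $(k,n)$. Let $\mathcal{M}'$ be the set $\mathcal{M}$ viewed inside $\binom{[n+1]}{k}$, and let $\mathcal{M}''=\{Bx: B\in\mathcal{M},\ x\in\{n+1,n+2\}\}$. Then $\mathcal{M}'$ and $\mathcal{M}''$ are non-realizable orthopositroids of types $(k,n+1)$ and $(k+1,n+2)$.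
\end{lemma}

\begin{proof}
Let $V$ be a $k\times n$ matrix with nonnegative minors and positroid $\mathcal{M}$.

Appending a zero column to $V$ shows that $\mathcal{M}'$ is a positroid. If $n+1\in I$, then $C_I=\emptyset$. If $I,J\subseteq[n]$, the sets $A^\pm_{IJ}$ are the same for $\mathcal{M}'$ as for $\mathcal{M}$. So all pairs are balanced. In a realization of $\mathcal{M}'$ the last column is zero, and deleting it gives a realization of $\mathcal{M}$.

For $\mathcal{M}''$ take the block-diagonal matrix with blocks $V$ and $(1\ \ 1)$. Its minor on $Bx$ with $B\subseteq[n]$ and $x\in\{n+1,n+2\}$ is the minor of $V$ on $B$. The other minors have a zero last row or two equal columns. So $\mathcal{M}''$ is a positroid. Let $|I|=k$ and $C_I\ne\emptyset$. Then $I$ is a basis of $\mathcal{M}''$ with one element removed, so it is of one of two kinds. Either $I\in\mathcal{M}$, and $C_I=\{n+1,n+2\}$. Or $I=I_0x$ with $I_0\subseteq[n]$ and $x\in\{n+1,n+2\}$; then $C_I\subseteq[n]$ is the set $C_{I_0}$ for $\mathcal{M}$, and $\epsilon_{I\ell}=-\epsilon_{I_0\ell}$ for $\ell\in C_I$. If $I$ and $J$ are of different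 kinds, then $C_I\cap C_J=\emptyset$. If both are of the first kind, all $\epsilon$ equal $+1$, and $n+1$, $n+2$ have opposite signs. If both are of the second kind, the two factors $-1$ cancel, and $A^\pm_{IJ}$ equals the set $A^\pm_{I_0J_0}$ for $\mathcal{M}$. So all pairs are balanced. If $Z$ realized $\mathcal{M}''$, then Lemma~\ref{lem:cut} with $N=n+2$ would give a realization of $\{I\subseteq[n+1]: I\cup\{n+2\}\in\mathcal{M}''\}=\mathcal{M}'$, which is impossible by the first part.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(B)]
Start from $\mathcal{M}_0$. Apply the second operation of Lemma~\ref{lem:extend} $k-3$ times to reach type $(k,2k+3)$, and then the first operation $n-2k-3$ times.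
\end{proof}

\section{An orthopositroid and its dual}\label{sec:dual}

An isotropic subspace $X$ lies in its orthogonal complement, which has dimension $n-k$. So $n\ge2k$, the two spaces coincide for $n=2k$, and they differ by one dimension for $n=2k+1$. To exploit this for an orthopositroid, which has no isotropic realization yet, we need a combinatorial version. It follows from the weakest consequence of Definition~\ref{def:ortho}: a balanced pair has $|C_I\cap C_J|\neq1$.

For a matroid $\mathcal{M}$ of rank $k$ on $[n]$ put $\delta(S)=r^*(S)-r(S)$. Let $[n]=S\sqcup T\sqcup\{x\}$ be a partition. By \eqref{eq:dualrank}, $r^*(Sx)-r^*(S)=1-\big(r(Tx)-r(T)\big)$, so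
\begin{equation}\label{eq:delta}
\delta(Sx)-\delta(S)=1-\big(r(Sx)-r(S)\big)-\big(r(Tx)-r(T)\big).
\end{equation}

\begin{lemma}\label{lem:delta}
Let $\mathcal{M}$ be an orthopositroid of type $(k,n)$. Then $\delta(Sx)\ge\delta(S)$ for all $S\subseteq[n]$ and $x\notin S$. Hence $n\ge2k$. If $n=2k$, then $\mathcal{M}=\mathcal{M}^*$. If $n=2k+1$, then $\delta$ takes values in $\{0,1\}$.
\end{lemma}

\begin{proof}
Let $T=[n]\setminus Sx$. By \eqref{eq:delta} we must show that $S$ or $T$ spans $x$. Suppose that $S$ does not span $x$. Take a maximal independent subset of $S$, add $x$, extend to a basis $B$, and put $I=B\setminus\{x\}$. Then $x\in C_I$. Every column $v_\ell$ with $\ell\in S$ lies in the span of the columns indexed by $I$, so $C_I\cap S=\emptyset$. If $T$ does not span $x$ either, the same construction gives $J$ with $x\in C_J$ and $C_J\cap T=\emptyset$. Then $C_I\cap C_J=\{x\}$, and $(I,J)$ is not balanced.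

So $\delta$ is nondecreasing under inclusion, with $\delta(\emptyset)=0$ and $\delta([n])=n-2k$. The three consequences follow; for $n=2k$ we get $r^*=r$.
\end{proof}

In particular there are no orthopositroids of type $(k,n)$ with $n<2k$.

\section{The case $n=2k$}\label{sec:even}

The method of Section~\ref{sec:k2} is not available here, because for $k\geq 3$ an arbitrary matrix for $\mathcal{M}$ need not be rescalable. By Lemma~\ref{lem:conic}, evaluation at $\mathbf{a},\dots,\mathbf{f}$ is a bijection from the quadratic forms on $\mathbb{R}^3$ to $\mathbb{R}^6$. This remains true when $\mathbf{b}$ is replaced by $(1,1,-\eta)$ with small $\eta>0$, and then all twenty minors are positive, the first being $2\eta$. Some form takes the values $s_1,\dots,s_6$ on these six columns and is one-sided, although the positroid $\binom{[6]}{3}$ is self-dual and hence realizable by Corollary~\ref{cor:selfdual} below. So the realization has to be built. We encode a self-dual positroid by a chord diagram and build the realization one crossing at a time.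

\subsection{The function $f_X$}

Let $X\in\mathrm{Gr}_+(k,n)$. Extend the columns to all $i\in\mathbb{Z}$ by $v_{i+n}=(-1)^{k-1}v_i$, and put
\[
f_X(i)=\min\{j\ge i : v_i\in\mathrm{span}(v_{i+1},\dots,v_j)\}.
\]
Then $i\le f_X(i)\le i+n$ and $f_X(i+n)=f_X(i)+n$. Moreover $f_X(i)=i$ means that $v_i=0$, and $f_X(i)=i+n$ means that $v_i$ is not in the span of the other $n-1$ columns. The function $f_X$ is defined by spans of sets of columns, so it depends only on $\mathcal{M}_X$, and we also write $f_{\mathcal{M}}$. For integers $a\le b$ let $r[a,b]=\dim\mathrm{span}(v_a,\dots,v_b)$, and let $r[a,a-1]=0$.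

\begin{lemma}\label{lem:fdetermines}
Two positroids of type $(k,n)$ with the same function $f$ are equal.
\end{lemma}

\begin{proof}
Add the vectors $v_b,v_{b-1},\dots,v_a$ in this order. The dimension grows at $v_j$ exactly when $v_j\notin\mathrm{span}(v_{j+1},\dots,v_b)$, that is, when $f(j)>b$. So $r[a,b]=|\{j: a\le j\le b,\ f(j)>b\}|$ is determined by $f$. For $a\in[n]$ let $I_a\in\binom{[n]}{k}$ be the set of residues of those $j$ with $a\le j<a+n$ and $r[a,j]>r[a,j-1]$; this is the lexicographically first basis in the order $a,a+1,\dots,n,1,\dots,a-1$. The sequence $(I_1,\dots,I_n)$ is the \emph{Grassmann necklace} of the positroid, and a positroid is determined by its Grassmann necklace (Postnikov; Oh \cite{Oh}).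
\end{proof}

The sign in $v_{i+n}=(-1)^{k-1}v_i$ makes rotation possible. Let $\sigma X$ be the row span of the matrix with columns $v_2,\dots,v_{n+1}$. Moving $v_1$ past $k-1$ columns multiplies a determinant by $(-1)^{k-1}$, so the minors of $\sigma X$ are the minors of $X$ in another order, and $\sigma X\in\mathrm{Gr}_+(k,n)$. We have $f_{\sigma X}(i)=f_X(i+1)-1$. If $n$ is even, then $s_{n+1}=s_1$, so $\sum_{\ell=1}^n s_\ell q(v_{\ell+1})=-\sum_{\ell=1}^n s_\ell q(v_\ell)$, and $\sigma$ preserves $\mathrm{OGr}_+(k,n)$ by Lemma~\ref{lem:forms}. This is where the parity of $n$ enters.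

For the rest of this section $n=2k$. For a fixed-point-free involution $\tau$ of $[n]$, extended to $\mathbb{Z}$ periodically, let $f_\tau(i)$ be the least $j>i$ with $j\equiv\tau(i)\pmod n$.

\begin{lemma}\label{lem:involution}
Let $\mathcal{M}=\mathcal{M}^*$ be a positroid of type $(k,2k)$ and $f=f_{\mathcal{M}}$. Then $i<f(i)<i+n$ and $f(f(i))=i+n$ for all $i$. Hence $f=f_\tau$ for a fixed-point-free involution $\tau$ of $[n]$.
\end{lemma}

\begin{proof}
Let $B$ be a basis. Its complement is also a basis. Every element lies in exactly one of the two, so it is neither a loop nor a coloop. Thus $i<f(i)<i+n$.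

Since $\delta=0$, formula \eqref{eq:delta} says: for every partition of $[n]\setminus\{x\}$ into $S$ and $T$, exactly one of $S$, $T$ spans $x$. Let $j=f(i)$ and $W=\mathrm{span}(v_{j+1},\dots,v_{i+n-1})$. Cut the sequence $i+1,\dots,i+n-1$ into two intervals, first after $j$ and then before $j$. Since $v_i\in\mathrm{span}(v_{i+1},\dots,v_j)$, the vector $v_{i+n}=\pm v_i$ is not in $W$. Since $v_i\notin\mathrm{span}(v_{i+1},\dots,v_{j-1})$, we have $v_{i+n}=cv_j+w$ with $w\in W$. As $v_{i+n}\notin W$, we get $c\neq0$ and $v_j\notin W$, and $v_j=c^{-1}(v_{i+n}-w)\in W+\mathbb{R}v_{i+n}$. This says that $f(j)=i+n$. The residue $\tau(i)$ of $f(i)$ defines the involution.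
\end{proof}

\subsection{Realizing every chord diagram}

Place $1,\dots,n$ on a circle and draw the \emph{chords} $\{i,\tau(i)\}$. Two chords $\{x<y\}$ and $\{z<w\}$ with $x<z$ \emph{cross} if $x<z<y<w$. The number of crossings does not change under rotation. The tool that creates a crossing is the hyperbolic rotation of two adjacent columns: for $0<t<1$,
\begin{equation}\label{eq:boost}
v_1=\frac{v_1'+t\,v_2'}{\sqrt{1-t^2}},\qquad v_2=\frac{t\,v_1'+v_2'}{\sqrt{1-t^2}},\qquad v_j=v_j'\quad(3\le j\le n).
\end{equation}
It preserves the form $x_1^2-x_2^2$ and has positive entries and determinant one, which is what isotropy and positivity require.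

\begin{example}[$k=2$]\label{ex:24}
Take $t=3/5$ in \eqref{eq:boost}:
\[
\begin{pmatrix}1&0&0&-1\\0&1&1&0\end{pmatrix}\ \longmapsto\ \frac14\begin{pmatrix}5&3&0&-4\\3&5&4&0\end{pmatrix}.
\]
On the left $p_{14}=p_{23}=0$, the other minors equal $1$, and the chords are $\{1,4\}$ and $\{2,3\}$. On the right the minors $p_{12},p_{13},p_{14},p_{23},p_{24},p_{34}$ are $16,20,12,12,20,16$ divided by $16$. Any two columns are independent, so $f(i)=i+2$, and the chords $\{1,3\}$, $\{2,4\}$ cross. The rows are isotropic: $25-9-16=0$, $9-25+16=0$, $15-15=0$.
\end{example}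

The following proposition is also contained in the work of Galashin and Pylyavskyy \cite{GP}; we give a proof.

\begin{proposition}\label{prop:chords}
For every fixed-point-free involution $\tau$ of $[2k]$ there is $X\in\mathrm{OGr}_+(k,2k)$ with $f_X=f_\tau$.
\end{proposition}

\begin{proof}
Since $\sigma$ preserves $\mathrm{OGr}_+(k,n)$ and rotates $f_X$, we may rotate the chord diagram freely. We use induction on $k$ and, for fixed $k$, on the number of crossings. For $k=1$ take the line spanned by $(1,1)$. Let $k\ge2$ and $f=f_\tau$.

\emph{Case 1: some chord joins two neighbors on the circle.} Rotate so that it is $\{1,2\}$. By induction there is $X'\in\mathrm{OGr}_+(k-1,n-2)$ for the restriction of $\tau$ to $\{3,\dots,n\}$. Let $X$ be given by the block-diagonal matrix with blocks $(1\ \ 1)$ and $X'$. Each minor is zero or a minor of $X'$, so it is nonnegative. The vector $(1,1,0,\dots,0)$ is isotropic and orthogonal to the other rows, and the shift by two preserves the signs $s_\ell$, so $X$ is isotropic. We have $v_1=v_2\neq0$, and this vector is not in the span $U$ of $v_3,\dots,v_n$. Hence $f_X(1)=2$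 and $f_X(2)=n+1$. For $3\le j\le n$, the decomposition $\mathbb{R}^k=\mathbb{R}v_1\oplus U$ shows that $v_j$ lies in the span of $v_{j+1},\dots,v_b$ if and only if it lies in the span of those among them whose index is not congruent to $1$ or $2$. The latter follow the cyclic order of the columns of $X'$, so the first such $b$ satisfies $j<b<j+n$ and $b\equiv\tau(j)$. Thus $f_X=f$.

\emph{Case 2: no chord joins two neighbors.} Choose $i$ with $f(i)-i$ minimal and rotate so that $i=1$. Put $p=f(1)$ and $q=f(2)$. Then $p\ge3$. Minimality gives $q-2\ge p-1$, so $q>p$. Also $q<n+2$, and $q\neq n+1$ because $\{1,2\}$ is not a chord. So $2<p<q\le n$, and the chords $\{1,p\}$ and $\{2,q\}$ cross. Let $\tau'$ be obtained from $\tau$ by replacing them with $\{1,q\}$ and $\{2,p\}$, which do not cross. Any other chord $\{x<y\}$ has $x\ge3$, so it crosses $\{1,p\}$ if and only if $x<p<y$, if and only if it crosses $\{2,p\}$; the same holds with $q$ in place of $p$. So $\tau'$ has exactly one crossing fewer. By induction there is $X'\in\mathrm{OGr}_+(k,n)$, with columns $v'_j$, such that $f'=f_{X'}=f_{\tau'}$. In particular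 $f'(1)=q$ and $f'(2)=p$. Define $X$ by \eqref{eq:boost}.

\emph{$X$ lies in $\mathrm{OGr}_+(k,n)$.} For linear forms $\lambda,\mu$ the mixed terms cancel in
\[
\lambda\mu(v_1)-\lambda\mu(v_2)=\frac{(1-t^2)\,\lambda\mu(v'_1)+(t^2-1)\,\lambda\mu(v'_2)}{1-t^2}=\lambda\mu(v'_1)-\lambda\mu(v'_2),
\]
so \eqref{eq:iso} passes from $X'$ to $X$. Minors that contain neither of the columns $1,2$ are unchanged, and so are those that contain both, since the transformation has determinant one. For $K\subseteq\{3,\dots,n\}$ with $|K|=k-1$ we have $p_{K1}=(p'_{K1}+tp'_{K2})/\sqrt{1-t^2}$ and $p_{K2}=(tp'_{K1}+p'_{K2})/\sqrt{1-t^2}$, which are nonnegative. Being realizable, $\mathcal{M}_X$ is an orthopositroid, so it is self-dual by Lemma~\ref{lem:delta}, and Lemma~\ref{lem:involution} applies to $f_X$.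

\emph{The values at $1,2,p,q$.} For $2\le j\le n$ let $S_j=\mathrm{span}(v_3,\dots,v_j)$, with $S_2=0$; these spaces are the same for $X$ and $X'$. From $f'(2)=p$ and $f'(1)=q$ we get: $v'_2\in S_j$ if and only if $j\ge p$, and $v'_1\in S_j+\mathbb{R}v'_2$ if and only if $j\ge q$.
\begin{itemize}
\item For $j<p$, the vectors $v'_1,v'_2$ are independent modulo $S_j$, hence so are $v_1,v_2$. Thus $v_1\notin S_j+\mathbb{R}v_2$ and $v_2\notin S_j$.
\item For $p\le j<q$, we have $v'_2\in S_j$ and $v'_1\notin S_j$. Modulo $S_j$, both $v_1$ and $v_2$ are nonzero multiples of $v'_1$; here $t>0$ is used. Thus $v_1\in S_j+\mathbb{R}v_2$ and $v_2\notin S_j$.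
\item For $j\ge q$, both $v'_1$ and $v'_2$ lie in $S_j$, so $v_2\in S_j$.
\end{itemize}
Hence $f_X(1)=p$ and $f_X(2)=q$. Lemma~\ref{lem:involution} gives $f_X(p)=n+1$ and $f_X(q)=n+2$. All four values agree with $f$.

\emph{The other values.} Let $3\le j\le n$ with $j\neq p,q$. Then $v_j=v'_j$ and $f(j)=f'(j)$. For $j<b\le j+n$ with $b\neq n+1$, the indices $j+1,\dots,b$ include both or neither of $n+1,n+2$, so $\mathrm{span}(v_{j+1},\dots,v_b)=\mathrm{span}(v'_{j+1},\dots,v'_b)$. Neither $f_X(j)$ nor $f'(j)$ equals $n+1$, because the partner of $1$ is $p$ in the involution of $X$ and $q$ in $\tau'$. Taking $b=f'(j)$ gives $f_X(j)\le f'(j)$, and taking $b=f_X(j)$ gives $f'(j)\le f_X(j)$. So $f_X=f$.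
\end{proof}

\begin{corollary}\label{cor:selfdual}
Every self-dual positroid of type $(k,2k)$ is realizable. In particular, every orthopositroid of type $(k,2k)$ is realizable.
\end{corollary}

\begin{proof}
Let $\mathcal{M}=\mathcal{M}^*$. By Lemma~\ref{lem:involution}, $f_{\mathcal{M}}=f_\tau$ for some $\tau$. Proposition~\ref{prop:chords} gives $X\in\mathrm{OGr}_+(k,2k)$ with $f_X=f_{\mathcal{M}}$, and $\mathcal{M}_X=\mathcal{M}$ by Lemma~\ref{lem:fdetermines}. An orthopositroid of type $(k,2k)$ is self-dual by Lemma~\ref{lem:delta}.
\end{proof}

\section{The case $n=2k+1$}\label{sec:odd}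

Let $\mathcal{M}$ be an orthopositroid of type $(k,n)$ with $n=2k+1$. We look for $Z\in\mathrm{OGr}_+(k+1,n+1)$ whose section $Z_0$ in Lemma~\ref{lem:cut} realizes $\mathcal{M}$. The positroid of $Z$ is then forced. Its bases that contain $n+1$ must be the sets $B\cup\{n+1\}$ with $B\in\mathcal{M}$, and since $n+1=2(k+1)$ it is self-dual, so its other bases are the complements of these in $[n+1]$. We therefore define
\begin{equation}\label{eq:N}
\mathcal{N}=\{B\cup\{n+1\}: B\in\mathcal{M}\}\ \cup\ \{[n]\setminus B: B\in\mathcal{M}\}\ \subseteq\ \tbinom{[n+1]}{k+1}.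
\end{equation}
This family is closed under complementation in $[n+1]$.

\begin{example}[$k=1$, $n=3$]\label{ex:13}
For $\mathcal{M}=\{\{1\},\{2\},\{3\}\}$ we get $\mathcal{N}=\binom{[4]}{2}$. It is realized by the second matrix of Example~\ref{ex:24}, whose section $z_4=0$ is the isotropic line spanned by $(3,5,4)$. For $\mathcal{M}=\{\{1\},\{2\}\}$ we get $\mathcal{N}=\{13,14,23,24\}$. It is realized by the span of $(1,1,0,0)$ and $(0,0,1,1)$, whose section is the line spanned by $(1,1,0)$.
\end{example}

The difficulty is to show that $\mathcal{N}$ is a positroid when no matrix for it is at hand. We need an intrinsic criterion.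

\subsection{Recognizing a positroid}

Let $m\ge2$. For vectors in $\mathbb{R}^m$, a sequence $J$ of $m-2$ indices and indices $a,b,c,d$, let $[Jab]$ be the determinant of the vectors indexed by $J,a,b$, in this order. The three-term Pl\"ucker relation is
\begin{equation}\label{eq:3term}
[Jab][Jcd]-[Jac][Jbd]+[Jad][Jbc]=0 .
\end{equation}
Its three terms are all zero or include a positive and a negative one. Oriented matroids abstract this property. Let $\chi:[N]^m\to\{+1,0,-1\}$ be an alternating map whose support, the family of $m$-sets on which $\chi\neq0$, is the set of bases of a matroid. We use two facts.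
\begin{itemize}
\item By \cite[Theorem~3.6.2]{BLSWZ}, $\chi$ is a chirotope, that is, it defines an oriented matroid, if and only if for all $J,a,b,c,d$ the numbers
\begin{equation}\label{eq:chi}
\chi(J,a,b)\chi(J,c,d),\quad -\chi(J,a,c)\chi(J,b,d),\quad \chi(J,a,d)\chi(J,b,c)
\end{equation}
are all zero or include both $+1$ and $-1$.
\item By \cite{ARW}, a chirotope that is nonnegative on all increasing sequences is realizable: there are $v_1,\dots,v_N\in\mathbb{R}^m$ such that $\chi(i_1,\dots,i_m)$ is the sign of $\det(v_{i_1},\dots,v_{i_m})$ for all sequences.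
\end{itemize}

\begin{proposition}\label{prop:criterion}
A matroid $\mathcal{P}$ of rank $m\ge2$ on $[N]$ is a positroid if and only if, for all $J\in\binom{[N]}{m-2}$ and all $a<b<c<d$ outside $J$,
\begin{equation}\label{eq:criterion}
Jac,\,Jbd\in\mathcal{P}\iff \big(Jab,\,Jcd\in\mathcal{P}\big)\ \text{ or }\ \big(Jad,\,Jbc\in\mathcal{P}\big).
\end{equation}
\end{proposition}

\begin{proof}
List $J$ increasingly. For $x<y$ outside $J$, sorting the sequence $(J,x,y)$ costs the sign $\epsilon_{Jx}\epsilon_{Jy}$. Each of the three products in \eqref{eq:3term} and in \eqref{eq:chi} involves each of $a,b,c,d$ once, so all three acquire the same factor $\theta=\epsilon_{Ja}\epsilon_{Jb}\epsilon_{Jc}\epsilon_{Jd}$.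

If $\mathcal{P}$ is a positroid, \eqref{eq:3term} becomes $p_{Jac}\,p_{Jbd}=p_{Jab}\,p_{Jcd}+p_{Jad}\,p_{Jbc}$ with nonnegative terms, which gives \eqref{eq:criterion}.

Conversely, assume \eqref{eq:criterion}. Let $\chi$ be the alternating map that takes the value $1$ on increasing sequences whose underlying set is in $\mathcal{P}$ and $0$ on the other increasing sequences. For $J$ and $a<b<c<d$ as in the statement, the numbers \eqref{eq:chi} lie in $\{0,\theta\}$, $\{0,-\theta\}$, $\{0,\theta\}$. They are all zero or include both signs exactly when the middle one is nonzero if and only if one of the outer ones is nonzero. This is \eqref{eq:criterion}. The remaining choices of indices add nothing. Reordering $J$ leaves the three numbers unchanged, and a transposition of two adjacent entries of $(a,b,c,d)$ permutes them and changes all signs. If $J$ has a repeated entry or meets $\{a,b,c,d\}$, all three are zero. If two of $a,b,c,d$ coincide, say $a=b$ after reordering, the numbers are $0,-u,u$. So $\chi$ is a chirotope, and the vectors given by the second fact form a matrix with nonnegative minors and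 positroid $\mathcal{P}$.
\end{proof}

\subsection{The extension is a self-dual positroid}

\begin{lemma}\label{lem:Nmatroid}
The family $\mathcal{N}$ is the set of bases of a matroid of rank $k+1$ on $[n+1]$.
\end{lemma}

\begin{proof}
Recall that an integer-valued function $\rho$ on the subsets of a finite set is the rank function of a matroid if $\rho(\emptyset)=0$, if $\rho(Sx)-\rho(S)\in\{0,1\}$ for $x\notin S$, and if $\rho(Sx)+\rho(Sy)\ge\rho(S)+\rho(Sxy)$ for distinct $x,y\notin S$. With $r,r^*$ the rank functions of $\mathcal{M},\mathcal{M}^*$, put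
\[
\rho(S)=r^*(S),\qquad \rho(S\cup\{n+1\})=r(S)+1\qquad(S\subseteq[n]).
\]
When the added elements lie in $[n]$, the second and third conditions are those for $r^*$ or for $r$. For $S\subseteq[n]$ we have $\rho(S\cup\{n+1\})-\rho(S)=1-\delta(S)$, which lies in $\{0,1\}$ by Lemma~\ref{lem:delta}; this is where $n=2k+1$ is used. For $y=n+1$ the third condition reads $r^*(Sx)+r(S)+1\ge r^*(S)+r(Sx)+1$, that is, $\delta(Sx)\ge\delta(S)$, which is again Lemma~\ref{lem:delta}. So $\rho$ is a rank function with $\rho([n+1])=k+1$. A $(k+1)$-set $S\subseteq[n]$ has $\rho(S)=k+1$ if and only if $S$ is a basis of $\mathcal{M}^*$, which has rank $n-k=k+1$. A set $B\cup\{n+1\}$ with $|B|=k$ has rank $k+1$ if and only if $B\in\mathcal{M}$. These are the members of $\mathcal{N}$.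
\end{proof}

So far only $|C_I\cap C_J|\neq1$ has been used. The signs in Definition~\ref{def:ortho} enter now: for the pairs of disjoint sets $I,J$ they turn out to be the relations \eqref{eq:criterion} that involve the new element.

\begin{lemma}\label{lem:Npositroid}
The matroid $\mathcal{N}$ is a positroid.
\end{lemma}

\begin{proof}
We check \eqref{eq:criterion} for $J\in\binom{[n+1]}{k-1}$ and $a<b<c<d$ outside $J$, according to the position of $n+1$.

\emph{$n+1\in J$.} Let $J_0=J\setminus\{n+1\}$. Then $Jxy\in\mathcal{N}$ if and only if $J_0xy\in\mathcal{M}$, so \eqref{eq:criterion} is the same relation for the positroid $\mathcal{M}$, and it holds by Proposition~\ref{prop:criterion}.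

\emph{$n+1\notin Jabcd$.} Let $J'=[n+1]\setminus Jabcd$. Then $|J'|=(2k+2)-(k-1)-4=k-1$ and $n+1\in J'$. Complementation in $[n+1]$ preserves $\mathcal{N}$ and sends $Jac,Jbd$ to $J'bd,J'ac$, sends $Jab,Jcd$ to $J'cd,J'ab$, and sends $Jad,Jbc$ to $J'bc,J'ad$. So \eqref{eq:criterion} for $J$ is equivalent to \eqref{eq:criterion} for $J'$, which was just proved.

\emph{$d=n+1$.} Let $K=[n]\setminus Jabc$, so that $|K|=(2k+1)-(k-1)-3=k-1$. By \eqref{eq:N}, $Jbd\in\mathcal{N}$ means $Jb\in\mathcal{M}$, and $Jac\in\mathcal{N}$ means $[n]\setminus Jac=Kb\in\mathcal{M}$. So $Jac,Jbd\in\mathcal{N}$ means $b\in C_J\cap C_K$. By the same rule, $Jab,Jcd\in\mathcal{N}$ means $c\in C_J\cap C_K$, and $Jad,Jbc\in\mathcal{N}$ means $a\in C_J\cap C_K$. We must show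
\begin{equation}\label{eq:abc}
b\in C_J\cap C_K\iff a\in C_J\cap C_K\ \text{ or }\ c\in C_J\cap C_K .
\end{equation}
Since $[n]=J\sqcup K\sqcup\{a,b,c\}$, we have $C_J\cap C_K\subseteq\{a,b,c\}$. For $\ell\in\{a,b,c\}$ let $\nu(\ell)$ be the number of elements of $\{a,b,c\}$ greater than $\ell$. Exactly $n-\ell-\nu(\ell)$ elements of $J\sqcup K$ are greater than $\ell$, so
\[
s_\ell\,\epsilon_{J\ell}\,\epsilon_{K\ell}=(-1)^{\ell-1+n-\ell-\nu(\ell)}=(-1)^{\nu(\ell)},
\]
because $n$ is odd. The signs of $a,b,c$ are $+,-,+$. Thus $A^+_{JK}=C_J\cap C_K\cap\{a,c\}$ and $A^-_{JK}=C_J\cap C_K\cap\{b\}$, and \eqref{eq:abc} says that $(J,K)$ is balanced.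
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(C)]
The cases $k=1$, $k=2$, $n<2k$ and $n=2k$ are Example~\ref{ex:k1}, Proposition~\ref{prop:k2}, Lemma~\ref{lem:delta} and Corollary~\ref{cor:selfdual}. Let $n=2k+1$. By Lemma~\ref{lem:Npositroid}, $\mathcal{N}$ is a positroid of type $(k+1,2k+2)$, and it is self-dual because it is closed under complementation. Corollary~\ref{cor:selfdual} gives $Z\in\mathrm{OGr}_+(k+1,2k+2)$ with $\mathcal{M}_Z=\mathcal{N}$. The element $n+1$ is not a loop of $\mathcal{N}$, since $\mathcal{M}\neq\emptyset$. Lemma~\ref{lem:cut} gives $Z_0\in\mathrm{OGr}_+(k,n)$ with positroid $\{I: I\cup\{n+1\}\in\mathcal{N}\}=\mathcal{M}$.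
\end{proof}

\begin{remark}
Neither construction of this paper reaches $n=2k+2$ for $k\ge3$. There $\delta([n])=2$, so the function $\rho$ in the proof of Lemma~\ref{lem:Nmatroid} decreases from $k+2$ to $k+1$ when $n+1$ is added to $[n]$, and it is not a rank function. On the other side, none of the three doubled columns of $\mathcal{M}_0$ can be removed to reach type $(3,8)$, by Remark~\ref{rem:roles}.
\end{remark}

\begin{thebibliography}{9}

\bibitem{ARW}
Ardila, Rinc\'on and Williams, \emph{Positively oriented matroids are realizable}, JEMS, 2017.

\bibitem{BLSWZ}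
Bj\"orner, Las Vergnas, Sturmfels, White and Ziegler, \emph{Oriented Matroids}.

\bibitem{EM}
Yassine El Maazouz and Yelena Mandelshtam, \emph{The positive orthogonal Grassmannian}, arXiv:2412.14091 (2024).

\bibitem{GP}
Galashin and Pylyavskyy, \emph{Ising model and the positive orthogonal Grassmannian}, Duke Math. J., 2020.

\bibitem{Oh}
Oh, \emph{Positroids and Schubert matroids}, JCTA, 2011.

\end{thebibliography}
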